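# Lines in $\mathbb{P}^2_{\mathbb{C}}$ with only double and sixfold points: orthogonality forced by counting

For an arrangement of $d$ distinct lines in the complex projective plane $\mathbb{P}^2_{\mathbb{C}}$ and for $r\ge 2$, let $t_r$ be the number of points at which exactly $r$ of the lines meet.

**Theorem 1.** For every integer $m\ge 1$ there is no arrangement of $d=12m+3$ lines in $\mathbb{P}^2_{\mathbb{C}}$ with
$$t_2=12m^2+15m+3,\qquad t_6=4m^2+m .$$
In particular this holds for every $m\ge 3$.

## 1. What the numbers say

The vector $(d,t_2,\dots,t_{d-1})$ is called the *combinatorics* of the arrangement. Write $\mathcal{C}_m$ for the combinatorics of Theorem 1. Piotr Pokora, in "Hirzebruch-type inequalities viewed as tools in combinatorics", arXiv:1808.09167 (2018), asks whether some $\mathcal{C}_m$ with $m\ge 3$ is realized by complex lines; it is known that none is realized by lines defined over the real numbers. Theorem 1 answers: none is realized over $\mathbb{C}$.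

**Example (combinatorics).** Take the six lines $x=\pm y$, $y=\pm z$, $x=\pm z$. The four points $(1:\pm1:\pm1)$ lie on three lines each, and the three coordinate points lie on two lines each. So $d=6$, $t_3=4$, $t_2=3$. This is the complete quadrilateral, and it will accompany us.

Two distinct lines of $\mathbb{P}^2$ meet in exactly one point, so counting pairs of lines point by point gives
$$\sum_{r\ge2}\binom r2 t_r=\binom d2. \tag{1}$$
For the quadrilateral: $3+4\cdot3=15=\binom62$. For $\mathcal{C}_m$:
$$t_2+15\,t_6=72m^2+30m+3=(12m+3)(6m+1)=\binom{12m+3}{2}.$$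
The points of multiplicity $2$ and $6$ already use up all pairs, so $t_r=0$ for all $r\notin\{2,6\}$. Two more identities will be used:
$$t_2=3(4m+1)(m+1)=d\,(m+1),\qquad t_2=d+3\,t_6. \tag{2}$$
(For the second: $12m+3+12m^2+3m=12m^2+15m+3$.)

After Theorem 1 we shall prove two stronger statements. Theorem 2 is an inequality between the $t_r$ with an exact error term; Theorem 3 says that its equality case does not occur when the only multiplicities are $2$ and one number $k\ge5$. By the second identity in (2), $\mathcal{C}_m$ is exactly an equality case with $k=6$.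

## 2. $m=1$ and $m=2$ fall to counting, $m=3$ does not

The first thing to try is to count pairs of sixfold points. Let $b_i$ be the number of sixfold points on $\ell_i$. Counting incidences, $\sum_i b_i=6t_6=6m(4m+1)=2m\,d$, so the average of the $b_i$ is $2m$. Two points lie on at most one common line, so
$$\sum_i\binom{b_i}2\le\binom{t_6}2 .$$
By convexity of $x\mapsto x(x-1)/2$ the left side is at least $d\binom{2m}{2}=d\,m(2m-1)$. Hence $\mathcal{C}_m$ can exist only if
$$3(4m+1)\,m(2m-1)\le\tfrac12\,m(4m+1)(4m^2+m-1),\qquad\text{that is,}\qquad 4m^2-11m+5\ge0 .$$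

* For $m=1$ ($d=15$, $t_2=30$, $t_6=5$) the polynomial is $-2$. Concretely: $15\cdot 1\le\binom52=10$ is false.
* For $m=2$ ($d=27$, $t_2=81$, $t_6=18$) it is $-1$. Concretely: $27\cdot6=162\le\binom{18}2=153$ is false.
* For $m=3$ ($d=39$, $t_2=156$, $t_6=39$) it is $8$. Concretely: $39\cdot15=585\le\binom{39}2=741$ is true.

So **Theorem 1 is proved for $m=1,2$**, and for $m\ge3$ this count gives no contradiction, because $4m^2-11m+5$ is positive from $m=3$ on. From now on we must use more about $\mathbb{C}$ than "two points lie on at most one line".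

## 3. Lines as vectors, points as planes

Write $\ell_i=\{[x]:h_i^Tx=0\}$ with $h_i\in\mathbb{C}^3\setminus0$. The lines are distinct, so the $h_i$ are pairwise non-proportional. A point $q=[y]$ corresponds to the 2-dimensional subspace
$$W_q=\{h\in\mathbb{C}^3: h^Ty=0\},$$
every 2-dimensional subspace (from now on: plane) of $\mathbb{C}^3$ is $W_q$ for exactly one $q$, and
$$q\in\ell_i\iff h_i\in W_q .$$
Thus a point of multiplicity $r\ge2$ is a plane containing exactly $r$ of the vectors $h_i$, and each pair $i\ne j$ lies in exactly one such plane, the span of $h_i,h_j$. In particular, *lines are concurrent if and only if their vectors lie in a common plane*.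

Rescaling each $h_i$ separately, or applying one $g\in GL_3(\mathbb{C})$ to all of them, carries planes to planes and preserves the number of vectors in each. So it preserves all incidences.

We use the standard Hermitian product $\langle u,v\rangle=u^*v$ and its norm $|v|$. For a unit vector $v$, the matrix $vv^*$ is the orthogonal projection onto $\mathbb{C}v$; it has trace $1$, and $\operatorname{tr}(vv^*ww^*)=|\langle v,w\rangle|^2$.

**Example.** The quadrilateral has the vectors $\frac1{\sqrt2}(1,\pm1,0)$, $\frac1{\sqrt2}(0,1,\pm1)$, $\frac1{\sqrt2}(1,0,\pm1)$. The triple point $(1:1:1)$ is the plane containing $(1,-1,0)$, $(0,1,-1)$, $(1,0,-1)$. The double point $(0:0:1)$ is the plane containing $(1,1,0)$ and $(1,-1,0)$. These last two vectors are orthogonal, and that is the phenomenon behind the theorem.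

## 4. Two lower bounds for one sum

Let $u_i=h_i/|h_i|$ and consider
$$T=\sum_{i,j}|\langle u_i,u_j\rangle|^2 .$$

**Globally.** Put $M=\sum_iu_iu_i^*$. Then $\operatorname{tr}M=d$ and $T=\operatorname{tr}M^2$. Since $M$ has three real eigenvalues with sum $d$, Cauchy–Schwarz gives $T\ge d^2/3$, with equality if and only if $M=\frac d3I$.

**Locally.** The $d$ terms with $i=j$ contribute $d$. Group the ordered pairs $i\ne j$ by the point $\ell_i\cap\ell_j$. For a point $p$ of multiplicity $r$ put $S_p=\sum_{i:\,p\in\ell_i}u_iu_i^*$. This is positive semidefinite of trace $r$ with image in the plane $W_p$, so it has at most two nonzero eigenvalues $\alpha,\beta\ge 0$, and $\alpha^2+\beta^2\ge\frac12(\alpha+\beta)^2$ gives $\operatorname{tr}S_p^2\ge r^2/2$. The pairs meeting at $p$ contribute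
$$\sum_{i\ne j,\ \ell_i\cap\ell_j=p}|\langle u_i,u_j\rangle|^2=\operatorname{tr}S_p^2-r\ \ge\ \frac{r^2}2-r. \tag{3}$$
For $r=6$ this is at least $12$. At a double point we keep the exact value $2|\langle u_i,u_j\rangle|^2$. For $\mathcal{C}_m$ we get
$$T\ \ge\ d+12\,t_6+2\sum_{\{i,j\}\text{ double}}|\langle u_i,u_j\rangle|^2, \tag{4}$$
where "double" means that $\ell_i\cap\ell_j$ is a double point.

Now compare the two bounds:
$$\frac{d^2}3=3(4m+1)^2=48m^2+24m+3,\qquad d+12\,t_6=12m+3+48m^2+12m=48m^2+24m+3 . \tag{5}$$
They are the *same number*. This is striking, but it proves nothing yet, because both are lower bounds for $T$. And $T$ can really be large: choose coordinates in which no $h_i$ has first coordinate $0$ and apply $g=\operatorname{diag}(1,\varepsilon,\varepsilon)$. As $\varepsilon\to0$, the normalized vectors tend to multiples of $e_1$, so $T\to d^2$.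

The same example shows the way out. The sum $T$ depends on the choice of $g\in GL_3(\mathbb{C})$, and the incidences do not. If some $g$ makes $M=\frac d3I$, then $T=d^2/3$ exactly, and (4) with (5) forces every inner product at a double point to vanish. So the question becomes: can we choose $g$ that way?

## 5. Isotropic position

**Definition.** An *isotropic position* of the arrangement is a system of unit vectors $v_i=gh_i/|gh_i|$ with one common $g\in GL_3(\mathbb{C})$, such that
$$\sum_{i=1}^dv_iv_i^*=\tfrac d3I .$$

The factor $\frac d3$ is forced by the trace. The quadrilateral vectors of Section 3 are in isotropic position: the two vectors $\frac1{\sqrt2}(1,\pm1,0)$ contribute $\operatorname{diag}(1,1,0)$, and the three such contributions add up to $2I=\frac63I$.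

Some condition is needed. In isotropic position, if $\Pi_p$ is the orthogonal projection onto $W_p$, then the $r_p$ vectors in $W_p$ give
$$r_p=\sum_{i:\,p\in\ell_i}v_i^*\Pi_pv_i\le\sum_iv_i^*\Pi_pv_i=\operatorname{tr}\big(\Pi_p\tfrac d3I\big)=\tfrac{2d}3 .$$
So, for instance, four lines of which exactly three are concurrent have no isotropic position, since $3>\frac83$. The strict form of this inequality is sufficient.

**Lemma 1.** Let $d\ge4$ and suppose every point lies on fewer than $2d/3$ of the lines. Then the arrangement has an isotropic position.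

**Step 1: a function whose critical points are isotropic positions.** On positive definite Hermitian $3\times3$ matrices $P$ put
$$f(P)=\sum_{i=1}^d\log(h_i^*Ph_i)-\frac d3\log\det P .$$
For $c>0$ we have $f(cP)=f(P)+d\log c-\frac d3\cdot3\log c=f(P)$.

Suppose $f$ has a minimum at $P$. For a Hermitian matrix $X$ and small real $t$ the matrix $P+tX$ is still positive definite, and $\frac{d}{dt}\log\det(P+tX)\big|_{t=0}=\operatorname{tr}(P^{-1}X)$. So
$$0=\frac{d}{dt}f(P+tX)\Big|_{t=0}=\operatorname{tr}\Big(X\Big[\sum_i\frac{h_ih_i^*}{h_i^*Ph_i}-\frac d3P^{-1}\Big]\Big).$$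
The bracket is a Hermitian matrix $Y$; taking $X=Y$ gives $\operatorname{tr}Y^2=0$, hence $Y=0$. Write $P=g^*g$ with $g\in GL_3(\mathbb{C})$. Then $h_i^*Ph_i=|gh_i|^2$ and $gP^{-1}g^*=I$. Multiplying $Y=0$ by $g$ on the left and $g^*$ on the right gives
$$\sum_i\frac{(gh_i)(gh_i)^*}{|gh_i|^2}=\frac d3I ,$$
which is isotropic position. It remains to find a minimum.

**Step 2: reduce existence of the minimum to a compactness claim.** By scale invariance it is enough to minimize $f$ on $D=\{P>0:\det P=1\}$. The set $D$ is closed in the space of Hermitian matrices, since a limit of matrices in $D$ is positive semidefinite with determinant $1$, hence positive definite. If all sublevel sets $\{P\in D:f(P)\le C\}$ are compact, then a nonempty one (say $C=f(I)$) contains a minimum of the continuous function $f$. These sets are closed, so if one of them is not compact, it is unbounded: there are $P_k\in D$ with $f(P_k)$ bounded above and eigenvalues $\lambda_1\ge\lambda_2\ge\lambda_3>0$ (depending on $k$) such that $\lambda_1\to\infty$. We derive a contradiction.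

**Step 3: estimate each logarithm from below.** Let $u_1^k,u_2^k,u_3^k$ be an orthonormal eigenbasis of $P_k$ for $\lambda_1,\lambda_2,\lambda_3$. After passing to a subsequence, it converges to an orthonormal basis $u_1,u_2,u_3$. Put
$$U_1=\langle u_3\rangle,\qquad U_2=\langle u_2,u_3\rangle,\qquad n_s=\#\{i:h_i\in U_s\}.$$
For each $j$ we have $h_i^*P_kh_i\ge\lambda_j|\langle u_j^k,h_i\rangle|^2$.

If $h_i\notin U_2$, then $\langle u_1,h_i\rangle\ne0$, so $|\langle u_1^k,h_i\rangle|^2$ stays above a positive constant for large $k$. If $h_i\in U_2\setminus U_1$, the same holds with $u_2$. If $h_i\in U_1$, it holds with $u_3$. Hence there is $c>0$ such that for all large $k$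

* $h_i^*P_kh_i\ge c\lambda_1$ if $h_i\notin U_2$,
* $h_i^*P_kh_i\ge c\lambda_2$ if $h_i\in U_2\setminus U_1$,
* $h_i^*P_kh_i\ge c\lambda_3$ if $h_i\in U_1$.

**Step 4: add up, and use the hypothesis.** Put $x_j=\log\lambda_j$; then $x_1\ge x_2\ge x_3$ and $x_1+x_2+x_3=0$. Since $\det P_k=1$,
$$f(P_k)\ge d\log c+(d-n_2)x_1+(n_2-n_1)x_2+n_1x_3=d\log c+d\,x_1-n_2(x_1-x_2)-n_1(x_2-x_3).$$
From $x_1+x_2+x_3=0$ we have $3x_1=2x_1-x_2-x_3=2(x_1-x_2)+(x_2-x_3)$, so
$$f(P_k)\ge d\log c+\Big(\frac{2d}3-n_2\Big)(x_1-x_2)+\Big(\frac d3-n_1\Big)(x_2-x_3).$$
The $h_i$ are pairwise non-proportional, so $n_1\le1<\frac d3$, as $d\ge4$. The plane $U_2$ is $W_q$ for some point $q$, and $n_2$ is the number of lines through $q$, so $n_2<\frac{2d}3$ by hypothesis. Both coefficients are positive and do not depend on $k$. The differences $x_1-x_2$ and $x_2-x_3$ are nonnegative, and their sum is $x_1-x_3\ge x_1\to\infty$ (note $x_3\le0$). So $f(P_k)\to\infty$, contradicting boundedness. $\square$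

## 6. Proof of Theorem 1 for $m\ge3$

Suppose an arrangement has combinatorics $\mathcal{C}_m$ with $m\ge3$.

**Step 1: make the two lower bounds meet.** Here $d\ge39$ and all multiplicities are at most $6<2d/3$. By Lemma 1 there is an isotropic position $v_1,\dots,v_d$. Taking the trace of the square of $\sum v_iv_i^*=\frac d3I$,
$$\frac{d^2}3=\sum_{i,j}|\langle v_i,v_j\rangle|^2=d+\sum_{i\ne j}|\langle v_i,v_j\rangle|^2. \tag{6}$$
Now (4), applied to the $v_i$ (which define an arrangement with the same incidences), reads
$$\frac{d^2}3\ge d+12\,t_6+2\sum_{\{i,j\}\text{ double}}|\langle v_i,v_j\rangle|^2 .$$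
By (5), $\frac{d^2}3=d+12t_6$. Therefore
$$\langle v_i,v_j\rangle=0\quad\text{whenever }\ell_i\cap\ell_j\text{ is a double point.} \tag{7}$$

**Step 2: find a line with many double points.** Each double point lies on two lines, so by (2) the average number of double points on a line is $2t_2/d=2m+2$. Some line $\ell_i$ carries at least $2m+2$ of them.

**Step 3: turn orthogonality into concurrency.** Through each double point of $\ell_i$ there is exactly one other line $\ell_j$, and different double points give different $\ell_j$. By (7), all these $v_j$ lie in $v_i^\perp$, which is a plane in $\mathbb{C}^3$. So these at least $2m+2$ lines pass through one common point, whose multiplicity is at least $2m+2\ge8$. But $t_r=0$ for $r\notin\{2,6\}$. This contradiction, with Section 2 for $m=1,2$, proves Theorem 1. $\blacksquare$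

For $m=1$ and $m=2$ the argument only yields a point of multiplicity at least $4$ and $6$ respectively, which a sixfold point satisfies. So the count of Section 2 is really used there.

## 7. The inequality with its exact error term

We now keep every term instead of estimating. For an isotropic position $v_1,\dots,v_d$ and a multiple point $p$ of multiplicity $r_p$, let
$$S_p=\sum_{i:\,p\in\ell_i}v_iv_i^*,\qquad \Pi_p=\text{orthogonal projection onto }W_p,\qquad \|X\|_{HS}^2=\operatorname{tr}(X^*X).$$

**Theorem 2.** Let $\mathcal{L}$ be an arrangement of $d\ge4$ lines in $\mathbb{P}^2_{\mathbb{C}}$ with $t_r=0$ for $r\ge2d/3$. For any isotropic position $v_1,\dots,v_d$ (one exists by Lemma 1), summing over the multiple points $p$,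
$$\sum_p\Big\|S_p-\frac{r_p}2\Pi_p\Big\|_{HS}^2=\frac23\Big(\sum_{r\ge2}\big(r-\tfrac{r^2}4\big)t_r-d\Big). \tag{8}$$
In particular
$$t_2+\tfrac34t_3\ \ge\ d+\sum_{r\ge5}\Big(\frac{r^2}4-r\Big)t_r, \tag{9}$$
and equality holds if and only if $S_p=\frac{r_p}2\Pi_p$ for all $p$. In case of equality, writing $d=3n$:

1. $n$ is an integer, and every line contains exactly $n+1$ multiple points;
2. for each $\ell_i$ there is a point $p_i\notin\ell_i$ through which every line meeting $\ell_i$ in a double point passes. If $\ell_i$ carries at least $2$ double points, their number is at most the multiplicity of $p_i$.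

**Step 1: the identity at one point.** We have $\operatorname{tr}S_p=r_p$, $S_p\Pi_p=S_p$ and $\operatorname{tr}\Pi_p=2$. Hence
$$\Big\|S_p-\frac{r_p}2\Pi_p\Big\|^2_{HS}=\operatorname{tr}S_p^2-r_p\operatorname{tr}(S_p\Pi_p)+\frac{r_p^2}4\cdot2=\operatorname{tr}S_p^2-\frac{r_p^2}2 .$$

**Step 2: sum over all points.** Grouping the pairs $i\ne j$ in (6) by points gives $\frac{d^2}3=d+\sum_p(\operatorname{tr}S_p^2-r_p)$. With Step 1, the left side of (8) equals
$$\frac{d^2}3-d-\sum_{r\ge2}\Big(\frac{r^2}2-r\Big)t_r .$$
By (1), $d^2=d+\sum_rr(r-1)t_r$, so this is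
$$-\frac{2d}3+\sum_{r\ge2}\Big(\frac{r^2-r}3-\frac{r^2}2+r\Big)t_r=-\frac{2d}3+\sum_{r\ge2}\Big(\frac{2r}3-\frac{r^2}6\Big)t_r ,$$
which is the right side of (8). The coefficient $r-\frac{r^2}4$ is $1,\frac34,0$ for $r=2,3,4$. So nonnegativity of the left side of (8) is (9), and equality in (9) holds if and only if all terms on the left of (8) vanish.

**Step 3: equality fixes the number of points on each line.** Assume equality. Apply $v_i^*(\cdot)v_i$ to $\sum_jv_jv_j^*=\frac d3I$ and group the $j\ne i$ by the point $\ell_i\cap\ell_j$. Since $v_i^*S_pv_i$ includes the term $|\langle v_i,v_i\rangle|^2=1$,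
$$\frac d3=1+\sum_{p\in\ell_i}(v_i^*S_pv_i-1)=1+\sum_{p\in\ell_i}\Big(\frac{r_p}2-1\Big),$$
where the last equality uses $S_p=\frac{r_p}2\Pi_p$ and $v_i\in W_p$. Let $s_i$ be the number of multiple points on $\ell_i$. Each other line meets $\ell_i$ once, so $\sum_{p\in\ell_i}(r_p-1)=d-1$. Thus
$$\frac d3=1+\frac12\sum_{p\in\ell_i}(r_p-1)-\frac{s_i}2=1+\frac{d-1-s_i}2,\qquad\text{so}\qquad s_i=\frac d3+1 .$$
As $s_i$ is an integer, so is $n=d/3$. This is 1.

**Step 4: equality makes the lines through double points concurrent.** At a double point $p=\ell_i\cap\ell_j$ equality says $v_iv_i^*+v_jv_j^*=\Pi_p$. Applying both sides to $v_i$ gives $v_i+\langle v_j,v_i\rangle v_j=v_i$, so $v_i\perp v_j$. Let $p_i$ be the point with $W_{p_i}=v_i^\perp$. Since $v_i\notin v_i^\perp$, we have $p_i\notin\ell_i$. Every line $\ell_j$ meeting $\ell_i$ in a double point has $v_j\in v_i^\perp=W_{p_i}$, so it passes through $p_i$. Different double points give different lines $\ell_j$, so if there are at least two, $p_i$ is a multiple point of at least that multiplicity. $\square$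

**Equality does occur for small multiplicities.** Let $\omega=e^{2\pi i/3}$. Exponents of $\omega$ are taken modulo $3$.

* *Complete quadrilateral*: $d=6$, $t_2=3$, $t_3=4$, and $3+\frac34\cdot4=6$. Each line has $n+1=3$ multiple points: one double, two triple.
* *Dual Hesse arrangement*: the nine lines $x=\omega^ay$, $y=\omega^az$, $z=\omega^ax$. The three coordinate points and the nine points $(1:\omega^a:\omega^b)$ are triple; they use $12\cdot3=36=\binom92$ pairs, so there are no others. Here $d=9$, $t_3=12$, and $\frac34\cdot12=9$.
* *Hesse arrangement*: the lines $x=0$, $y=0$, $z=0$ and the nine lines $L_{a,b}:\ x+\omega^ay+\omega^bz=0$. The point $(0:1:-\omega^k)$ lies on $x=0$ and on the three $L_{a,b}$ with $a=b+k$. Likewise for the other two coordinates, so we get nine fourfold points, using $54$ of the $66$ pairs. A point of some $L_{a,b}$ with a vanishing coordinate is one of these nine. The coordinate points lie on no $L_{a,b}$ and are double. Two lines $L_{a,b}$ and $L_{a',b'}$ with $a=a'$, or $b=b'$, or $a-b=a'-b'$ meet where $z=0$, $y=0$, $x=0$ respectively. So lines $L_{a,b}$ meeting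 at a point without zero coordinates have indices pairwise differing by $\pm(1,2)$; three such lines would be $L_{a,b},L_{a+1,b+2},L_{a+2,b+4}$, and these are not concurrent, because after scaling columns their coefficient matrix has rows $(1,\omega^s,\omega^{2s})$, $s=0,1,2$, an invertible Vandermonde matrix. So the remaining $66-54-3=9$ pairs give double points. Here $d=12$, $t_2=12$, $t_4=9$, and $t_2=d$.

So with multiplicities $\{2,k\}$, $k\in\{3,4\}$, equality is possible.

## 8. Multiplicities $2$ and $k\ge5$: reduction to thirty lines

**Theorem 3.** Let $k\ge5$ and let $\mathcal{L}$ be an arrangement of $d$ lines in $\mathbb{P}^2_{\mathbb{C}}$ with $t_k>0$, $t_r=0$ for $r\notin\{2,k\}$, and $k\le2d/3$. Then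
$$t_2>d+\Big(\frac{k^2}4-k\Big)t_k .$$

For $k=6$ this says $t_2\ge d+3t_6+1$. By (2), $\mathcal{C}_m$ has $t_2=d+3t_6$, and for $m\ge1$ we have $d\ge15$ and $6<2d/3$. So Theorem 3 contains Theorem 1. (For $m=0$ the formulas give $d=3$, $t_2=3$, $t_6=0$: the triangle.)

**Step 1: the boundary case $k=2d/3$, where Theorem 2 does not apply.** Here $d=\frac{3k}2$. Two $k$-fold points share at most one line, so they would need $d\ge2k-1>\frac{3k}2$ lines. Hence $t_k=1$, and by (1)
$$t_2=\binom{3k/2}2-\binom k2=\frac{5k^2}8-\frac k4 ,$$
$$t_2-d-\frac{k^2}4+k=\frac{3k^2}8-\frac{3k}4=\frac{3k}8(k-2)>0 .$$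

**Step 2: equality fixes everything in terms of $k$ and $n$.** Now let $k<2d/3$; then $d>7$, and Theorem 2 applies and gives the inequality with $\ge$. Suppose equality holds. Then $d=3n$. If a line has $a$ double and $b$ $k$-fold points, then
$$a+(k-1)b=3n-1,\qquad a+b=n+1,$$
the first by counting the other lines, the second by Theorem 2, part 1. Subtracting, $(k-2)b=2n-2$. So on every line
$$b=\frac{2(n-1)}{k-2},\qquad a=n+1-b,\qquad t_k=\frac{3nb}k, \tag{10}$$
the last by counting incidences.

**Step 3: concurrency bounds $n$.** We claim $a\le k$. This is clear if $a\le2$. If $a\ge3$, then by Theorem 2, part 2, the point $p_i$ has multiplicity at least $a\ge3$, hence exactly $k$, so $a\le k$. Insert (10) into $a\le k$ and multiply by $k-2$: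
$$(n+1)(k-2)-2(n-1)\le k(k-2)\iff n(k-4)\le k(k-3).$$
Since $k(k-3)=(k-4)(k+1)+4$, and since $k<2d/3=2n$,
$$\frac k2<n\le k+1+\frac4{k-4}. \tag{11}$$

**Step 4: integrality and the pair count leave one case.** Recall that $b$ and $t_k$ are integers.

* $k\ge9$. Then $\frac4{k-4}<1$, so $n\le k+1$ and $b\le\frac{2k}{k-2}<3$. From $n>\frac k2$ we get $b>1$. So $b=2$, $n=k-1$ and $t_k=\frac{6(k-1)}k$. As $k$ and $k-1$ are coprime, $k\mid6$, which is impossible.
* $k=8$. Then $5\le n\le10$ and $b=\frac{n-1}3$, so $n=7$ with $t_8=\frac{42}8$, or $n=10$ with $t_8=\frac{90}8$. Neither is an integer.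
* $k=7$. Then $4\le n\le9$ and $b=\frac{2(n-1)}5$, so $n=6$ and $t_7=\frac{36}7$, not an integer.
* $k=6$. Then $4\le n\le9$ and $b=\frac{n-1}2$, so $n\in\{5,7,9\}$. For $n=7$, $t_6=\frac{63}6$ is not an integer. For the other two we use that two points lie on at most one common line, so $d\binom b2\le\binom{t_6}2$. For $n=5$: $d=15$, $b=2$, $t_6=5$, and $15\le10$ is false. For $n=9$: $d=27$, $b=4$, $t_6=18$, and $162\le153$ is false. (These two are $\mathcal{C}_1$ and $\mathcal{C}_2$ again.)
* $k=5$. Then $3\le n\le10$ and $b=\frac{2(n-1)}3$, so $n\in\{4,7,10\}$ with $t_5=\frac{24}5,\ \frac{84}5,\ 36$. So $n=10$, $d=30$, $b=6$, $a=5$, $t_5=36$.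

In the last case the tools so far are exhausted: all numbers in (10) are integers, $a=5\le k$ holds with equality, and the pair count reads $30\binom62=450\le\binom{36}2=630$, which is true. However, $a=k$ means that each $p_i$ is a fivefold point with no lines through it except those that concurrency puts there. This rigidity gives a graph with too much structure.

## 9. Thirty lines with $36$ fivefold points

We keep the assumption of equality with $k=5$, $d=30$, and an isotropic position $v_1,\dots,v_{30}$. Each line has $5$ double and $6$ fivefold points, and $t_5=36$. Write $i\sim j$ if $\ell_i\cap\ell_j$ is a double point, and let $A$ be the adjacency matrix of this graph on $\{1,\dots,30\}$. It is 5-regular, and $i\sim j$ implies $v_i\perp v_j$. Recall that $W_{p_i}=v_i^\perp$.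

**Step 1: the points $p_k$ record adjacency.** The plane $v_k^\perp$ contains the five vectors of the neighbours of $k$, so $p_k$ has multiplicity at least $5$, hence exactly $5$. So $v_k^\perp$ contains exactly the neighbours of $k$ among the $v$'s, that is,
$$p_k\in\ell_i\iff i\sim k. \tag{12}$$
The thirty points $p_k$ are distinct, because $v_k^\perp$ determines $v_k$ up to a scalar.

**Step 2: compute the entries of $A^2$.** The entry $(A^2)_{ij}$ counts common neighbours of $i$ and $j$. The diagonal entries are $5$. Now let $i\ne j$.

* By (12), $k$ is a common neighbour of $i$ and $j$ if and only if both $\ell_i$ and $\ell_j$ pass through $p_k$, that is, if and only if $\ell_i\cap\ell_j=p_k$.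
* There is at most one common neighbour. Indeed, two of them, $k$ and $l$, would give independent vectors $v_k,v_l$, whose common orthogonal complement is one-dimensional and would contain the non-proportional vectors $v_i,v_j$.
* If $i\sim j$, there is none: two neighbours of $k$ meet in the fivefold point $p_k$, so they are not adjacent. In other words, the graph has no triangles.

So for $i\ne j$, $(A^2)_{ij}=1$ if $\ell_i$ and $\ell_j$ meet at some $p_k$, and $(A^2)_{ij}=0$ otherwise.

**Step 3: the other six fivefold points.** By (12) and distinctness, each line contains exactly $5$ of the points $p_k$. It has $6$ fivefold points, so it contains exactly one of the remaining $36-30=6$ fivefold points; call these $q$. Each $q$ lies on $5$ lines, so the six points $q$ partition the $30$ lines into six blocks of $5$. Let $B_{ij}=1$ if $i\ne j$ and $\ell_i\cap\ell_j$ is one of the points $q$, and $B_{ij}=0$ otherwise. Then $B$ is the adjacency matrix of six disjoint complete graphs $K_5$.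

**Step 4: one matrix equation.** For $i\ne j$ exactly one of the following holds: $i\sim j$; the lines meet at some $p_k$; the lines meet at some $q$. With the all-ones matrix $J$, Step 2 says
$$A^2=5I+(J-I-A-B),\qquad\text{that is,}\qquad B=J+4I-A-A^2. \tag{13}$$
Since the graph is 5-regular, $AJ=5J=JA$. So $J$ commutes with $A$, and by (13) $B$ commutes with $A$.

**Step 5: read off the eigenvalues of $A$.** The eigenspace $\{B=4\}$ consists of the vectors constant on blocks; it has dimension $6$ and contains the all-ones vector $\mathbf 1$. The eigenspace $\{B=-1\}$ consists of the vectors with sum zero on every block; it has dimension $24$ and lies in $\mathbf 1^\perp$. As $A$ is symmetric, commutes with $B$ and has $\mathbf1$ as an eigenvector, it preserves each of the three spaces below. On $\mathbf1^\perp$ we have $J=0$.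

* On $\mathbf1$: $A=5$.
* On $\{B=-1\}$, of dimension $24$: by (13), $-1=4-\lambda-\lambda^2$, so $\lambda^2+\lambda-5=0$ and $\lambda=\frac{-1\pm\sqrt{21}}2$.
* On $\{B=4\}\cap\mathbf1^\perp$, of dimension $5$: $4=4-\lambda-\lambda^2$, so $\lambda\in\{0,-1\}$.

**Step 6: the trace.** The characteristic polynomial of $A$ has integer coefficients, and $\lambda^2+\lambda-5$ is irreducible over $\mathbb{Q}$. So its two roots are eigenvalues of $A$ with the same multiplicity. They occur only on the 24-dimensional space, so each has multiplicity $12$, and since they sum to $-1$, together they contribute $-12$ to the trace. Let $x$ be the multiplicity of the eigenvalue $-1$, so $0\le x\le5$. The diagonal of $A$ is zero, hence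
$$0=\operatorname{tr}A=5-12-x\le-7 ,$$
a contradiction. So equality is impossible for $k=5$ as well, and Theorem 3 is proved. $\blacksquare$
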